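# Linear dependence on the $C_q$ constant for maximal truncations of Calderón–Zygmund operators

## 1. The maximal function and its profile on a cube

All cubes have sides parallel to the axes. For a cube $Q\subset\mathbb R^n$ we write $\ell(Q)$ for its side length, $\lambda Q$ for the closed concentric cube of side $\lambda\ell(Q)$, and $\langle g\rangle_Q=\frac1{|Q|}\int_Q|g|$. The symbols $\operatorname{dist}$ and $|\cdot|_\infty$ refer to the sup-norm, and $|\cdot|$ on vectors is the Euclidean norm.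

**Definition (maximal operator).** $\displaystyle Mf(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|f|$, the supremum being over all cubes containing $x$.

It does not matter whether the cubes are open, closed or half-open, because a cube can be enlarged slightly without changing averages much. For the same reason $\{Mg>u\}$ is open: if $x$ lies in a cube with average above $u$, a slightly larger open cube still has average above $u$, and all its points belong to the set.

**Example 1.** Let $n=1$ and $Q=[0,1]$. If $x>1$, an interval containing $x$ and meeting $Q$ in length $a\le 1$ has length at least $x-1+a$, and $a/(x-1+a)$ is largest at $a=1$. So $M\chi_Q(x)=1/x$ for $x>1$, by symmetry $M\chi_Q(x)=1/(1-x)$ for $x<0$, and $M\chi_Q=1$ on $Q$. Thus $M\chi_Q$ is $1$ on $Q$ and decays like a power at infinity.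

The next two facts are the general form of this example.

**Fact 1.** Let $\ell=\ell(Q)$ and $d=\operatorname{dist}(x,Q)$. Then
$$\Big(\frac{\ell}{\ell+d}\Big)^n\le M\chi_Q(x)\le\min\Big(1,\frac{\ell^n}{d^n}\Big)\le\Big(\frac{2\ell}{\ell+d}\Big)^n, \tag{1}$$
and $M\chi_{\lambda Q}\le(2\lambda)^nM\chi_Q$ for $\lambda\ge1$.

*Proof.* Some cube of side $\ell+d$ contains both $x$ and $Q$; this is the lower bound. A cube containing $x$ and meeting $Q$ has side at least $d$, and it meets $Q$ in measure at most $\ell^n$; this is the middle bound. The last inequality is clear if $d\le\ell$, since then $2\ell\ge\ell+d$; if $d>\ell$, then $\ell/d= 2\ell/(2d)\le2\ell/(\ell+d)$. For the dilate, let $d_\lambda=\operatorname{dist}(x,\lambda Q)$. Every point of $\lambda Q$ is within $\frac{(\lambda-1)\ell}2$ of $Q$, so $d\le d_\lambda+\frac{(\lambda-1)\ell}{2}$ and $\ell+d\le d_\lambda+\frac{(\lambda+1)\ell}2\le d_\lambda+\lambda\ell$. By (1) for $\lambda Q$ and then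 for $Q$, $M\chi_{\lambda Q}(x)\le\big(\frac{2\lambda\ell}{\lambda\ell+d_\lambda}\big)^n\le\big(\frac{2\lambda\ell}{\ell+d}\big)^n\le(2\lambda)^nM\chi_Q(x)$. $\square$

**Fact 2.** If $H\subset Q$ are cubes and $x\notin2Q$, then $M\chi_H(x)\le3^n\frac{|H|}{|Q|}M\chi_Q(x)$.

*Proof.* Let $d=\operatorname{dist}(x,Q)\ge\ell(Q)/2$. Then $\operatorname{dist}(x,H)\ge d$ and $\ell(Q)+d\le3d$. By (1), $M\chi_H(x)\le|H|d^{-n}\le3^n|H|(\ell(Q)+d)^{-n}\le 3^n\frac{|H|}{|Q|}M\chi_Q(x)$. $\square$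

Three textbook facts will be used freely. One is the Lebesgue differentiation theorem. Another is the weak type $(1,1)$ bound $|\{Mg>u\}|\le\frac{C_n}{u}\|g\|_1$. The third is the bound
$$\|M\|_{L^{r'}\to L^{r'}}\le C_n\,r\qquad\text{for } r\ge2,\ r'=\tfrac r{r-1}\in(1,2]. \tag{2}$$
The last one follows from the weak type bound. Split $g$ at height $u/2$ to get $|\{Mg>u\}|\le\frac{2C_n}u\int_{|g|>u/2}|g|$; integrating against $r'u^{r'-1}du$ gives $\|Mg\|_{r'}^{r'}\le C\frac{r'}{r'-1}\|g\|_{r'}^{r'}= Cr\|g\|_{r'}^{r'}$, and $r^{1/r'}\le r$.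

## 2. $C_q$ weights, their tails and their constant

**Definition (weight).** A weight is a non-negative locally integrable function $w$ on $\mathbb R^n$; $w(E)=\int_Ew$.

**Definition ($C_q$).** Let $1<q<\infty$. A weight $w$ is in $C_q$ if there are $C,\varepsilon>0$ such that for every cube $Q$ and every measurable $E\subset Q$,
$$w(E)\le C\Big(\frac{|E|}{|Q|}\Big)^\varepsilon\int_{\mathbb R^n}(M\chi_Q)^q\,w .$$

**Definition (tail and constant).** The $C_q$-tail of $w$ at $Q$ is $\tau(Q):=\int_{\mathbb R^n}(M\chi_Q)^qw$. If $w$ is not a.e. zero and all its tails are finite, its $C_q$ constant is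
$$[w]_{C_q}:=\sup_Q\frac1{\tau(Q)}\int_QM(w\chi_Q).$$

Since $M\chi_Q>0$ everywhere, $\tau(Q)>0$, so the quotient makes sense.

**Example 2 ($w\equiv1$, $n=1$).** By Example 1 and scaling, $\tau(Q)=|Q|\big(1+2\int_1^\infty x^{-q}dx\big)=\frac{q+1}{q-1}|Q|$, while $\int_QM(\chi_Q)=|Q|$. So $[1]_{C_q}=\frac{q-1}{q+1}<1$: the constant can be less than $1$, which is why $[w]_{C_q}+1$ appears below. Also $w(E)=\frac{|E|}{|Q|}|Q|\le\frac{|E|}{|Q|}\tau(Q)$, so $1\in C_q$.

**Example 3 (a weight vanishing on a half-line).** Let $n=1$, $w=\chi_{[0,\infty)}$. If $Q=[a,a+\ell]$ does not meet $[0,\infty)$, both sides of the $C_q$ condition are trivial. If it does, then $[a+\ell,a+2\ell]\subset[0,\infty)$ and $M\chi_Q\ge\frac12$ there, so $\tau(Q)\ge2^{-q}\ell$. Hence $w(E)\le|E|\le2^q\frac{|E|}{|Q|}\tau(Q)$ and $\int_QM(w\chi_Q)\le\ell\le2^q\tau(Q)$. So $w\in C_q$ and $[w]_{C_q}\le2^q$. If $Q=[-1,0]$, then $w(Q)=0$ although $\tau(Q)>0$: the mass that the tail sees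 need not be inside $Q$.

**Example 4 (infinite tail).** Let $n=1$ and $w(x)=|x|^a$ with $a\ge q-1$. Then $\tau([0,1])\ge\int_1^\infty x^{a-q}dx=\infty$. Finiteness of the tails is a real hypothesis.

For the rest of the notes, outside Section 5, $w$ is a fixed weight, not a.e. zero, with finite $C_q$-tails and $[w]_{C_q}<\infty$, and we put
$$t:=1+[w]_{C_q}\ge1 .$$
By the definition of $[w]_{C_q}$, and since $M\chi_Q=1$ on $Q$,
$$\int_QM(w\chi_Q)\le t\,\tau(Q),\qquad w(Q)\le\tau(Q)\qquad\text{for every cube }Q, \tag{3}$$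
and Fact 1 gives $\tau(\lambda Q)\le C_\lambda\tau(Q)$ for $\lambda\ge1$. The letters $C,c>0$ denote constants depending only on $n,p,q$, which may change from line to line.

## 3. Calderón–Zygmund kernels and maximal truncations

**Definition (Calderón–Zygmund operator).** $T$ is an $L^2$-bounded operator associated with a kernel $K$ such that $|K(x,y)|\le C_K|x-y|^{-n}$ and, for some $\alpha\in(0,1]$,
$$|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C_K\frac{|x-x'|^\alpha}{|x-y|^{n+\alpha}}\qquad\text{if }|x-y|\ge2|x-x'| .$$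

**Definition (maximal truncation).** $\displaystyle T^*f(x)=\sup_{\epsilon>0}\Big|\int_{|x-y|>\epsilon}K(x,y)f(y)\,dy\Big|.$

Besides the kernel bounds we use one classical theorem: $T^*:L^1\to L^{1,\infty}$ is bounded, with norm depending on $n$ and $T$.

**Example 5.** Let $n=1$ and $K(x,y)=\frac1{x-y}$, the kernel of a multiple of the Hilbert transform. If $|x-y|\ge2|x-x'|$ then $|x'-y|\ge\frac12|x-y|$, so $|K(x,y)-K(x',y)|=\frac{|x-x'|}{|x-y||x'-y|}\le\frac{2|x-x'|}{|x-y|^2}$, and the other variable is handled the same way. For $x>1$ the truncated integrals of $\chi_{[0,1]}$ have a positive integrand and are largest for small $\epsilon$, so $T^*\chi_{[0,1]}(x)=\int_0^1\frac{dy}{x-y}=\log\frac x{x-1}$. This is unbounded as $x\to1^+$, while $M\chi_{[0,1]}\le1$. So there is no pointwise bound of $T^*f$ by $CMf$, and a weight that concentrates where $T^*f$ is large makes a norm comparison harder.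

## 4. Linear, or linear times a logarithm?

How large can $\|T^*f\|_{L^p(w)}$ be compared with $\|Mf\|_{L^p(w)}$, in terms of the single number $[w]_{C_q}$? It is known that if $T$ is a Calderón–Zygmund operator, $q>p>1$, $w\in C_q$ and $f\in C_c^\infty(\mathbb R^n)$, then
$$\|T^*f\|_{L^p(w)}\le c_{n,T,p,q}\,([w]_{C_q}+1)\log(e+[w]_{C_q})\,\|Mf\|_{L^p(w)} .$$
The problem, from Javier Canto, "Sharp reverse Hölder inequality for $C_p$ weights and applications", arXiv:1811.05209 (2018), asks whether the logarithm can be dropped, for $w\in C_q$ not a.e. zero, with finite tails and $[w]_{C_q}<\infty$. The answer is yes, and in a wider range of $p$. We do not use the estimate above.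

**Theorem 1.** Let $T$ be a Calderón–Zygmund operator, $q>1$, $0<p<q$. Let $w$ be a weight, not a.e. zero, with finite $C_q$-tails and $[w]_{C_q}<\infty$. Then for all $f\in C_c^\infty(\mathbb R^n)$
$$\|T^*f\|_{L^p(w)}\le c_{n,T,p,q}\,([w]_{C_q}+1)\,\|Mf\|_{L^p(w)} ,$$
where $c_{n,T,p,q}$ depends only on $n,T,p,q$.

**Theorem 2.** Let $q>1$, $0<p<q$, and let $T$ have kernel $\frac{x_1-y_1}{|x-y|^{n+1}}$ (a multiple of a Riesz transform; of the Hilbert transform if $n=1$). There are $c>0$ and, for all large $s$, weights $w_s\in A_1$ and $f_s\in C_c^\infty$ with $[w_s]_{C_q}\to\infty$ as $s\to\infty$ and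
$$\|T^*f_s\|_{L^p(w_s)}\ge c\,[w_s]_{C_q}\,\|Mf_s\|_{L^p(w_s)} .$$

For $q>p>1$, Theorem 1 is exactly the inequality asked for. Theorem 2 says that in it $[w]_{C_q}+1$ cannot be replaced by any $\Phi([w]_{C_q})$ with $\Phi(u)=o(u)$ as $u\to\infty$.

## 5. Two weights by hand: $w\equiv1$ and $|x|^{-n+1/s}$

For $w\equiv1$ and $p>1$ the inequality is a textbook fact: $T^*$ is bounded on $L^p$, and $|f|\le Mf$ a.e. No interesting constant shows up. The next simplest weights are the powers $w_s(x)=|x|^{-n+1/s}$, which become singular at the origin as $s\to\infty$. They show how $[w]_{C_q}$ should be read, and they prove Theorem 2. In this section $s\ge2$, $s\ge\frac2{np}$, constants do not depend on $s$, and $\sigma$ is the surface measure of the unit sphere. Note that $\int_{B(0,R)}w_s=\sigma sR^{1/s}$.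

**Step 1: $[w_s]_{C_q}\le Cs$.** It suffices to see that $Mw_s\le Cs\,w_s$; this says in particular that $w_s\in A_1$. Let $x\ne0$ and let $I\ni x$ be a cube of side $\ell$. If $\ell\le|x|/(2\sqrt n)$, then $|y|\ge|x|/2$ on $I$ and $\langle w_s\rangle_I\le2^nw_s(x)$. Otherwise $I\subset B(0,3\sqrt n\,\ell)$, so $\langle w_s\rangle_I\le\ell^{-n}\sigma s(3\sqrt n\,\ell)^{1/s}\le Cs\,\ell^{-n+1/s}\le Cs\,w_s(x)$, because $\ell>|x|/(2\sqrt n)$ and the exponent is negative. The tails are finite since $M\chi_Q\le C_Q(1+|x|)^{-n}$ and $\int(1+|x|)^{-nq}w_s<\infty$ (here $1/s<nq$). Finally $\int_QM(w_s\chi_Q)\le Cs\,w_s(Q)\le Cs\int(M\chi_Q)^qw_s$.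

**Step 2: $[w_s]_{C_q}\ge cs$.** Let $Q=[-1,1]^n$ and $0\ne x\in Q$. The cube $[-|x|_\infty,|x|_\infty]^n\subset Q$ contains $x$ and $B(0,|x|_\infty)$, so $M(w_s\chi_Q)(x)\ge2^{-n}|x|_\infty^{-n}\sigma s|x|_\infty^{1/s}\ge c s\,w_s(x)$, since $|x|_\infty\le|x|$. Hence $\int_QM(w_s\chi_Q)\ge cs\,w_s(B(0,1))=c\sigma s^2$. On the other hand $\int(M\chi_Q)^qw_s\le C\int(1+|x|)^{-nq}w_s\le C\big(s+\frac1{nq-1/s}\big)\le Cs$. So $[w_s]_{C_q}\ge cs\to\infty$.

**Step 3: a function whose truncations are large where $w_s$ lives.** Let $\rho=e^{-3s}$ and let $\zeta\in C_c^\infty$ be radial, $0\le\zeta\le1$, supported in $\rho/2\le|y|\le1$, with $\zeta=1$ on $\rho\le|y|\le\frac12$. Put $f_s(y)=-\zeta(y)y_1/|y|$. Let $2\rho\le|x|\le r_0$ with a small constant $r_0\le\frac1{100}$. The difference of two truncations gives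
$$2T^*f_s(x)\ge\Big|\int_{4|x|<|x-y|\le1/4}K(x,y)f_s(y)\,dy\Big| .$$
In this region $|y|\ge3|x|\ge\rho$ and $|y|\le\frac14+|x|\le\frac12$, so $\zeta=1$ and $K(0,y)f_s(y)=\frac{-y_1}{|y|^{n+1}}\cdot\frac{-y_1}{|y|}=\frac{y_1^2}{|y|^{n+2}}\ge0$. Also $|K(x,y)-K(0,y)|\le C|x||y|^{-n-1}$ there, which costs at most $C\int_{|y|\ge3|x|}|x||y|^{-n-1}dy\le C$. The region contains $\{5|x|<|y|<\frac18\}$, over which $\frac{y_1^2}{|y|^{n+2}}$ has integral $\frac\sigma n\log\frac1{40|x|}$. So $T^*f_s(x)\ge c\log\frac1{40|x|}-C\ge c'\log\frac1{|x|}$ if $r_0$ is small enough.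

**Step 4: comparison.** Let $s$ be so large that $e^{-s}\le r_0$ and $2\rho\le e^{-2s}$. Where $e^{-2s}<|x|<e^{-s}$, the logarithm is at least $s$, so
$$\int(T^*f_s)^pw_s\ge(c's)^p\int_{e^{-2s}<|x|<e^{-s}}|x|^{-n+1/s}dx=(c's)^p\,\sigma s\,(e^{-1}-e^{-2}) .$$
Since $|f_s|\le1$ is supported in the unit ball, $Mf_s\le C(1+|x|)^{-n}$, and $\int(Mf_s)^pw_s\le C\big(s+\frac1{np-1/s}\big)\le C\big(s+\frac2{np}\big)\le Cs$, as $\frac1s\le\frac{np}2$. Dividing and using Step 1, $\|T^*f_s\|_{L^p(w_s)}\ge cs\|Mf_s\|_{L^p(w_s)}\ge c''[w_s]_{C_q}\|Mf_s\|_{L^p(w_s)}$. With Step 2 this proves Theorem 2. $\square$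

These weights also show the scale on which $w$ decays. For $n=1$, $w_s([0,\delta])=s\delta^{1/s}=\delta^{1/s}w_s([0,1])$: to halve the mass one has to shrink the interval by the factor $2^{-s}$. With $[w_s]_{C_q}\approx s$, one should expect that a set must lose a factor $e^{-\Lambda t}$ of its measure before $w$ notices, and that each further factor $e^{-\Lambda t}$ halves the mass again. Lemma 3 below makes this true for all our weights.

## 6. Sparse domination of $T^*$

The first tool replaces $T^*f$ by a positive sum over cubes. It is known; we include the proof.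

**Lemma 1.** For $f\in C_c^\infty$ there are a family $\mathcal F$ of half-open cubes and pairwise disjoint sets $E_Q\subset Q$ $(Q\in\mathcal F)$ with $|E_Q|\ge\frac12|Q|$, such that $T^*f\le A\sum_{Q\in\mathcal F}\langle f\rangle_{3Q}\chi_Q$ a.e., where $A=A(n,T)$.

**Example 6.** A family with such sets $E_Q$: the intervals $Q_j=[0,2^{-j})$, $j\ge0$, with $E_{Q_j}=[2^{-j-1},2^{-j})$. The counting function $N=\sum_j\chi_{Q_j}$ is unbounded, but $\{N>m\}=[0,2^{-m})$ for integers $m\ge0$: it is large only on exponentially small sets.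

**Step 1: the far part of $T^*$ is almost constant on a cube.** We claim that there is $C_1=C_1(n,T)$ such that for $g\in L^1$, every cube $Q$ and all $x,\xi\in Q$,
$$T^*(g\chi_{(3Q)^c})(\xi)\le T^*g(x)+C_1Mg(x).$$
Let $\ell=\ell(Q)$, $r=2\sqrt n\,\ell\ge2|x-\xi|$, $\epsilon>0$, $\epsilon'=\max(\epsilon,r)$. We compare the integral of $K(\xi,\cdot)g$ over $\mathcal A=\{|\xi-y|>\epsilon,\ y\notin3Q\}$ with that of $K(x,\cdot)g$ over $\mathcal B=\{|x-y|>\epsilon'\}$; the latter is at most $T^*g(x)$ in absolute value. The difference of the two is bounded by the sum of three integrals.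

* On $\mathcal A\cap\mathcal B$ we have $|x-y|>r\ge2|x-\xi|$, so the kernels differ by at most $C_Kr^\alpha|x-y|^{-n-\alpha}$. The shell $2^jr<|x-y|\le2^{j+1}r$ contributes at most $C2^{-j\alpha}(2^jr)^{-n}\int_{|x-y|\le2^{j+1}r}|g|\le C2^{-j\alpha}Mg(x)$; sum over $j\ge0$.
* On $\mathcal A\setminus\mathcal B$ we have $|x-y|\le\epsilon'$, and $|\xi-y|\ge\max(\epsilon,\ell)\ge\epsilon'/(2\sqrt n)$, because $\xi\in Q$, $y\notin3Q$. So $|K(\xi,y)|\le C\epsilon'^{-n}$ and the integral is at most $CMg(x)$.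
* On $\mathcal B\setminus\mathcal A$, $y\in3Q$ would give $|x-y|\le2\sqrt n\,\ell=r\le\epsilon'$, which is excluded in $\mathcal B$. So $|\xi-y|\le\epsilon$, whence $\epsilon'<|x-y|\le\epsilon+\frac r2\le2\epsilon'$. So $|K(x,y)|\le C\epsilon'^{-n}$ and the integral is at most $CMg(x)$.

Here the constants depend on $n$ and $T$. Take the supremum over $\epsilon$.

**Step 2: a stopping-time construction inside one cube.** For a half-open cube $Q$ put
$$D_Q=\{x\in Q:\ T^*(f\chi_{3Q})(x)+C_1M(f\chi_{3Q})(x)>A\langle f\rangle_{3Q}\}.$$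
By the weak type $(1,1)$ bounds for $T^*$ and $M$, $|D_Q|\le\frac{C}{A\langle f\rangle_{3Q}}\int_{3Q}|f|=\frac{3^nC}A|Q|\le2^{-n-2}|Q|$ for a suitable $A=A(n,T)$. (If $\langle f\rangle_{3Q}=0$, then $D_Q=\emptyset$.) Let $P_j$ be the maximal dyadic subcubes of $Q$ with $|P_j\cap D_Q|>2^{-n-1}|P_j|$. None of them is $Q$, so maximality, applied to the dyadic parent, gives $|P_j\cap D_Q|\le2^{-n-1}2^n|P_j|=\frac12|P_j|$. Moreover $\sum_j|P_j|\le2^{n+1}|D_Q|\le\frac12|Q|$, and $|D_Q\setminus\bigcup P_j|=0$ by Lebesgue differentiation. So $T^*(f\chi_{3Q})\le A\langle f\rangle_{3Q}$ a.e. on $Q\setminus\bigcup P_j$.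

On $P_j$, choose $x_j\in P_j\setminus D_Q$ and apply Step 1 to the cube $P_j$ with $g=f\chi_{3Q}$ and $x=x_j$; note that $3P_j\subset3Q$. It gives $T^*(f\chi_{3Q\setminus3P_j})\le A\langle f\rangle_{3Q}$ on $P_j$, and therefore, on $P_j$,
$$T^*(f\chi_{3Q})\le T^*(f\chi_{3Q\setminus3P_j})+T^*(f\chi_{3P_j})\le A\langle f\rangle_{3Q}+T^*(f\chi_{3P_j}).$$
Repeat the construction in each $P_j$, and so on. Let $\mathcal F(Q)$ be the family of all cubes obtained, including $Q$, and put $E_Q=Q\setminus\bigcup P_j$, and likewise for every cube of the family. Two cubes of $\mathcal F(Q)$ are disjoint or nested, and a cube strictly inside $Q'$ lies in one of the cubes selected in $Q'$; so the sets $E_{Q'}$ are pairwise disjoint, and $|E_{Q'}|\ge\frac12|Q'|$. The union of the $r$-th generation has measure at most $2^{-r}|Q|$, so a.e. $x\in Q$ lies in only finitely many cubes of $\mathcal F(Q)$, and for such $x$ the iteration stops. Hence $T^*(f\chi_{3Q})\le A\sum_{Q'\in\mathcal F(Q)}\langle f\rangle_{3Q'}\chi_{Q'}$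 a.e. on $Q$.

**Step 3: cover all of $\mathbb R^n$.** Let $\operatorname{supp}f\subset Q_0$ with $Q_0$ half-open. Partition $\mathbb R^n$, up to a null set, into $Q_0$ and, for each $i\ge0$, the $3^n-1$ half-open cubes of side $3^i\ell(Q_0)$ tiling $3^{i+1}Q_0\setminus3^iQ_0$. Each of these cubes $Q\ne Q_0$ is a neighbor, in a grid, of the equally large cube $3^iQ_0$, so $3Q\supset3^iQ_0\supset\operatorname{supp}f$ and $T^*f=T^*(f\chi_{3Q})$; for $Q=Q_0$ this is clear. Let $\mathcal F$ be the union of the families $\mathcal F(Q)$. $\square$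

## 7. Whitney cubes and the exponential smallness of high multiplicity

We now sort the sparse cubes by the size of $\langle f\rangle_{3Q}$ and count how often they overlap. The natural cubes on which to measure the overlap are Whitney cubes of level sets of $Mf$.

**Definition (Whitney cubes).** For $U\ne\emptyset$ open and bounded, $W(U)$ is the set of maximal dyadic (half-open) cubes $P$ with $3P\subset U$; $W(\emptyset)=\emptyset$.

**Example 7.** For $U=(0,1)$, an interval $P=[a,a+\ell)$ has $3P\subset U$ when $a>\ell$ and $a+2\ell<1$. No dyadic interval of length $\ge\frac14$ qualifies. Of length $\frac18$ there are four, covering $[\frac14,\frac34)$; of length $\frac1{16}$, two in $[\frac18,\frac14)$ and two in $[\frac34,\frac78)$ are new; and so on.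

Maximal cubes exist because $U$ is bounded; they are disjoint with union $U$. Let $\hat P$ be the dyadic parent of $P\in W(U)$. By maximality there is a point
$$z\in3\hat P\setminus U . \tag{4}$$
Since $2P\subset3\hat P$, a cube of side $6\ell(P)$, and $3P\subset U$,
$$\tfrac12\ell(P)\le\operatorname{dist}(x,U^c)\le6\ell(P)\qquad\text{for all }x\in2P. \tag{5}$$
Fix $x\in U$ and let $d=\operatorname{dist}(x,U^c)$. The cubes $P\in W(U)$ with $x\in2P$ are disjoint, have $\ell(P)\ge d/6$, and each $y\in P$ has $|x-y|_\infty\le\frac32\ell(P)\le3d$. So there are at most $(6d)^n/(d/6)^n=36^n$ of them, and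
$$\sum_{P\in W(U)}\chi_{2P}\le36^n\chi_U. \tag{6}$$

Now let $0\not\equiv f\in C_c^\infty$ with $\|Mf\|_{L^p(w)}<\infty$; otherwise Theorem 1 is trivial. For $k\in\mathbb Z$ put $\Omega_k=\{Mf>2^k\}$, which is open, bounded, and empty if $2^k\ge\|f\|_\infty$, and put $W_k=W(\Omega_k)$. Since $\sum_{2^k<Mf(x)}2^{kp}\le C\,Mf(x)^p$,
$$\sum_k2^{kp}w(\Omega_k)\le C\|Mf\|^p_{L^p(w)}. \tag{7}$$
With $\mathcal F$ from Lemma 1, let $\mathcal F_k=\{Q\in\mathcal F:2^k<\langle f\rangle_{3Q}\le2^{k+1}\}$ and $N_k=\sum_{Q\in\mathcal F_k}\chi_Q$. Cubes with $\langle f\rangle_{3Q}=0$ contribute nothing, so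
$$T^*f\le2A\sum_k2^kN_k\quad\text{a.e.} \tag{8}$$
If $Q\in\mathcal F_k$, then $Mf>2^k$ on $3Q$, so $3Q\subset\Omega_k$. Hence $N_k=0$ off $\Omega_k$, and $\mathcal F_k=\emptyset$ if $2^k\ge\|f\|_\infty$.

To show that $N_k$ is large only on small sets, we use duality with $M$. The next fact is stated so that it can be used twice.

**Fact 3.** Let $Q$ be a cube, $S\subset13Q$ and $G\ge0$ measurable, and suppose $\int_SG\varphi\le B\int_{13Q}M\varphi$ for all bounded $\varphi\ge0$ supported in $S$. Then $|\{x\in S:G>u\}|\le C_0e^{-c_0u}|Q|$ for $u>0$, where $C_0\ge1$ and $c_0>0$ depend on $n,B$.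

*Proof.* Let $r\ge2$, $G_\kappa=\min(G,\kappa)\chi_S$ and $\varphi=G_\kappa^{r-1}$. By the hypothesis, Hölder and (2), and since $(r-1)r'=r$,
$$\int G_\kappa^r\le\int_SG\varphi\le B|13Q|^{1/r}\|M\varphi\|_{r'}\le C_2r|13Q|^{1/r}\Big(\int G_\kappa^r\Big)^{1-1/r}.$$
The integral is finite, so we may divide; letting $\kappa\to\infty$, $\|G\chi_S\|_r\le C_2r|13Q|^{1/r}$. By Chebyshev, $|\{x\in S:G>u\}|\le(C_2r/u)^r13^n|Q|$. If $u\ge2eC_2$, take $r=u/(eC_2)$, which gives $13^ne^{-u/(eC_2)}|Q|$. If $u<2eC_2$, the trivial bound $13^n|Q|\le13^ne^2e^{-u/(eC_2)}|Q|$ suffices. $\square$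

**Exponential bound for $N_k$.** Let $P\in W_k$, $Q\in\mathcal F_k$ and $x\in Q\cap P$. Since $3Q\subset\Omega_k$, (5) gives $\ell(Q)\le\operatorname{dist}(x,\Omega_k^c)\le6\ell(P)$, so $Q\subset13P$. Hence for bounded $\varphi\ge0$ supported in $P$
$$\int N_k\varphi\le\sum_{\substack{Q\in\mathcal F_k\\ Q\cap P\ne\emptyset}}|Q|\inf_QM\varphi\le2\sum_{\substack{Q\in\mathcal F_k\\ Q\cap P\ne\emptyset}}\int_{E_Q}M\varphi\le2\int_{13P}M\varphi .$$
By Fact 3 with $Q=S=P$ and $B=2$, $|\{x\in P:N_k>u\}|\le C_0e^{-c_0u}|P|$. Let $\Lambda\ge4$ be a number depending only on $n,q$, to be fixed in Lemma 3, and let $D=(\Lambda+\log C_0)/c_0$. Taking $u=Dit$ with $it\ge1$,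
$$|\{x\in P:N_k>Dit\}|\le e^{-i\Lambda t}|P|,\qquad i\ge1,\ P\in W_k. \tag{9}$$
So with respect to Lebesgue measure the natural unit for $N_k$ is $1$, but we measure it in units of $t$, since by Section 5 the weight only notices factors $e^{-\Lambda t}$. Accordingly put
$$E_k^i=\{x\in\Omega_k:Dit<N_k(x)\le D(i+1)t\},\quad i\ge0,\qquad h_i=\sum_k2^k\chi_{E_k^i}. \tag{10}$$
By (9) each $N_k$ is finite a.e., so $N_k\le\sum_iD(i+1)t\,\chi_{E_k^i}$ a.e., and by (8)
$$T^*f\le2ADt\sum_{i\ge0}(i+1)h_i\quad\text{a.e.} \tag{11}$$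
Since $E_k^i=\emptyset$ for large $k$, $h_i(x)\le2\max\{2^k:x\in E^i_k\}\le2\big(\sum_k2^{kp}\chi_{E_k^i}(x)\big)^{1/p}$ wherever $h_i(x)\neq 0$, so
$$\|h_i\|_{L^p(w)}^p\le2^p\sum_k2^{kp}w(E_k^i). \tag{12}$$
The factor $t$ that we are willing to pay is already in (11). Everything now depends on whether the right-hand side of (12) decays geometrically in $i$ with no further power of $t$.

## 8. Why decay against the full tail gives $t\log t$

A natural way to continue uses two statements, both of which are proved below: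

* decay (Lemma 3): if $E\subset Q$ and $|E|\le e^{-i\Lambda t}|Q|$, then $w(E)\le2^{-i}\tau(Q)$;
* sum of tails (Lemma 5): $\sum_k2^{kp}\sum_{P\in W_k}\tau(P)\le Ct^2\|Mf\|^p_{L^p(w)}$.

By (9) and the first, $w(E_k^i)\le2^{-i}\sum_{P\in W_k}\tau(P)$ for $i\ge1$. Then the second and (12) give $\|h_i\|_{L^p(w)}\le C(2^{-i}t^2)^{1/p}\|Mf\|_{L^p(w)}$. This is useless until $2^i\ge t^2$. For the levels $i\le I$, with $I$ the least integer such that $2^I\ge t^2$, all one can say is $N_k\le D(I+1)t\chi_{\Omega_k}$ on their union, and $\sum_k2^k\chi_{\Omega_k}\le2Mf$. For $p\ge1$ the total is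
$$\|T^*f\|_{L^p(w)}\le CAt\Big[(I+1)+\sum_{i>I}(i+1)(2^{-i}t^2)^{1/p}\Big]\|Mf\|_{L^p(w)}\le CA\,t(1+\log t)\|Mf\|_{L^p(w)} ,$$
which is the logarithm again.

Any power of $t$ in the sum of tails has this effect, and such powers come from a real phenomenon: the tails of disjoint cubes can overlap heavily.

**Example 8.** Let $n=1$, $w=|x|^{-1+1/s}$ with $s\ge2$, so that $[w]_{C_q}\le Cs$ by Section 5, and let $Q=[0,1]$, $H_j=[2^{-j-1},2^{-j}]$, $j\ge0$. On $[0,2^{-j}]$ we have $M\chi_{H_j}\ge\frac12$, so $\tau(H_j)\ge2^{-q}\int_0^{2^{-j}}x^{-1+1/s}dx=2^{-q}s2^{-j/s}$. Since $1-2^{-1/s}\le\frac{\log2}s$, $\sum_j\tau(H_j)\ge\frac{2^{-q}s^2}{\log2}$. But $\tau(Q)\le\int_{|x|\le1}w+2\int_1^\infty x^{-q-1+1/s}dx\le2s+4\le4s$. So the tails of these essentially disjoint cubes inside $Q$ add up to at least $c\,s\,\tau(Q)$. Every $H_j$ sees the mass at the origin, though it contains none of it near there.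

So the weak point is the right-hand side $\tau(Q)$ in the decay estimate. With $w(2Q)$ in its place there would be no loss at all, because $\sum_{P\in W_k}w(2P)\le36^nw(\Omega_k)$ by (6), and (7) sums these with a constant.

**The way past this point.** Cut $Q$ into about $e^{\Lambda t}$ congruent subcubes $H$ and apply the decay estimate in each of them. The relative size of $E$ in $H$ may be $e^{\Lambda t}$ times larger than in $Q$, so $i$ drops to $i-1$, and we lose a factor $2$. In exchange, the tails of a *grid* of equal cubes behave much better than those of a general disjoint family. Near $Q$ the functions $(M\chi_H)^q$ have bounded sum, because $q>1$. Away from $Q$, each of the $e^{\Lambda t}$ functions is at most about $(e^{-\Lambda t}M\chi_Q)^q$, so together they are at most about $e^{-\Lambda(q-1)t}(M\chi_Q)^q$. The decay estimate becomes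
$$w(E)\le C2^{-i}\big[w(2Q)+e^{-\Lambda(q-1)t}\tau(Q)\big],$$
and the factor $e^{-\Lambda(q-1)t}$ absorbs any power of $t$ from the sum of tails. We now prove all this.

## 9. Sums of tails: disjoint families and grids

**Fact 4.** For pairwise disjoint cubes $\{H\}$ and $\varphi\ge0$: $\displaystyle\int\sum_H(M\chi_H)^q\varphi\le C\int_{\bigcup H}M\varphi$.

*Proof.* If $x\in2^iH\setminus2^{i-1}H$ with $i\ge1$, then $\ell(H)+\operatorname{dist}(x,H)\ge\ell(H)+\frac{2^{i-1}-1}{2}\ell(H)\ge2^{i-2}\ell(H)$, so $M\chi_H(x)\le8^n2^{-in}$ by (1). Hence $(M\chi_H)^q\le C\sum_{i\ge0}2^{-inq}\chi_{2^iH}$. Since $\int_{2^iH}\varphi\le2^{in}|H|\inf_HM\varphi$ and $q>1$, summing over $i$ gives $\int(M\chi_H)^q\varphi\le C|H|\inf_HM\varphi\le C\int_HM\varphi$. Sum over $H$. $\square$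

**Fact 5 (disjoint families).** For pairwise disjoint cubes $H\subset Q$: $\sum_H\tau(H)\le Ct\,\tau(Q)$.

*Proof.* On $(2Q)^c$, Fact 2 and $q\ge1$ give $\sum_H(M\chi_H)^q\le\big(3^n\sum_H\frac{|H|}{|Q|}\big)^q(M\chi_Q)^q\le C(M\chi_Q)^q$, which contributes at most $C\tau(Q)$. On $2Q$, Fact 4 with $\varphi=w\chi_{2Q}$, (3) and Fact 1 give at most $C\int_{2Q}M(w\chi_{2Q})\le Ct\,\tau(2Q)\le Ct\,\tau(Q)$. $\square$

Example 8 shows that the factor $t$ in Fact 5 cannot be dropped. For a grid it can, up to an error that is small when the grid is fine.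

**Fact 6 (grids).** Let $m\ge0$ and let $\mathcal H$ be the family of the $2^{mn}$ congruent subcubes of $Q$ of side $2^{-m}\ell(Q)$. Then
$$\sum_{H\in\mathcal H}\tau(H)\le C\,w(2Q)+C2^{-mn(q-1)}\tau(Q).$$

*Proof.* Let $h=2^{-m}\ell(Q)$ and extend $\mathcal H$ to the grid $H_v=H_0+hv$, $v\in\mathbb Z^n$. If $x\in H_{v_0}$, then $\operatorname{dist}(x,H_v)\ge h(|v-v_0|_\infty-1)$, so $h+\operatorname{dist}(x,H_v)\ge h\max(1,|v-v_0|_\infty)\ge\frac h2(1+|v-v_0|_\infty)$. By (1), $\sum_v(M\chi_{H_v}(x))^q\le4^{nq}\sum_{v\in\mathbb Z^n}(1+|v|_\infty)^{-nq}\le C$, because $q>1$. We use this on $2Q$, where it gives the term $Cw(2Q)$. On $(2Q)^c$, Fact 2 gives $\sum_{H\in\mathcal H}(M\chi_H)^q\le2^{mn}(3^n2^{-mn}M\chi_Q)^q=C2^{-mn(q-1)}(M\chi_Q)^q$. $\square$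

## 10. Decay of $w$ on small sets

The decay is proved in three stages: a first weak decay, its iteration, and the replacement of the tail by local mass.

**Lemma 2 (logarithmic decay).** If $a\ge1$, $E\subset Q$ and $|E|\le e^{-at}|Q|$, then $w(E)\le\frac Ca\tau(Q)$.

*Proof.* The hypothesis (3) controls $\int_QM(w\chi_Q)$, and we turn this into $L\log L$ control of $w$. Let $\lambda_0=w(Q)/|Q|$; assume $\lambda_0>0$. For $\lambda\ge\lambda_0$ let $Q_j$ be the maximal dyadic subcubes of $Q$ with $w(Q_j)>\lambda|Q_j|$. None of them is $Q$, so, by maximality, $w(Q_j)\le2^n\lambda|Q_j|$. By Lebesgue differentiation almost every point of $Q\cap\{w>\lambda\}$ lies in some $Q_j$, and on $Q_j$ we have $M(w\chi_Q)>\lambda$, so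
$$w(Q\cap\{w>\lambda\})\le\sum_jw(Q_j)\le2^n\lambda\sum_j|Q_j|\le2^n\lambda\,|\{x\in Q:M(w\chi_Q)>\lambda\}|.$$
Divide by $\lambda$ and integrate over $(\lambda_0,\infty)$. The left side becomes $\int_Qw\log^+(w/\lambda_0)$, and by (3)
$$\int_Qw\log^+(w/\lambda_0)\le2^nt\,\tau(Q).$$
Splitting $E$ according to whether $w\le e^{at/2}\lambda_0$,
$$w(E)\le e^{at/2}\lambda_0|E|+w\big(Q\cap\{w>e^{at/2}\lambda_0\}\big)\le e^{-at/2}w(Q)+\frac2{at}2^nt\,\tau(Q)\le\frac Ca\tau(Q),$$
where we used $w(Q)\le\tau(Q)$ and $e^{-at/2}\le\frac2{at}\le\frac2a$. $\square$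

**Lemma 3 (iterated decay).** There is $\Lambda=\Lambda(n,q)\ge4$ such that for every cube $Q$, every integer $i\ge0$ and every $E\subset Q$ with $|E|\le e^{-i\Lambda t}|Q|$: $w(E)\le2^{-i}\tau(Q)$.

*Proof.* Let $\psi(i)=\sup w(E)/\tau(Q)$ over all such $Q,E$. By (3), $\psi(i)\le\psi(0)\le1$. We show that $\psi(i)\le\frac C\Lambda\psi(i-1)$ for $i\ge1$ and $\Lambda\ge\Lambda_0(n,q)$, with $C=C(n,q)$ independent of $\Lambda$; taking $\Lambda$ with $\frac C\Lambda\le\frac12$ finishes the proof. If $|E|=0$ then $w(E)=0$, so let $E\subset Q$ with $0<|E|\le e^{-i\Lambda t}|Q|$.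

**Step 1: an intermediate set.** We interpose between $E$ and $Q$ an open set on which Lemma 2 gains $1/\Lambda$. Put $\mu=e^{-(i-\frac12)\Lambda t}<1$ and $U=\{M\chi_E>\mu\}$, an open set. For $\Lambda$ large:

* $U\subset2Q$, since for $x\notin2Q$ we have $M\chi_E(x)\le|E|\operatorname{dist}(x,Q)^{-n}\le2^n|E|/|Q|\le2^ne^{-i\Lambda t}\le\mu$.
* $E\subset U$ up to a null set, since $M\chi_E=1$ a.e. on $E$.
* $|U|\le C|E|/\mu\le Ce^{-\Lambda t/2}|Q|\le e^{-\Lambda t/4}|2Q|$ by the weak type bound. So Lemma 2 on the cube $2Q$ with $a=\Lambda/4$ gives $w(U)\le\frac C\Lambda\tau(2Q)\le\frac C\Lambda\tau(Q)$.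

**Step 2: $E$ is small in fine subcubes of the Whitney cubes of $U$.** For $H\in W(U)$, (4) gives $z\in3\hat H$ with $M\chi_E(z)\le\mu$, so $|E\cap H|\le|E\cap3\hat H|\le6^n\mu|H|$. Let $m\ge0$ be the largest integer with $6^n2^{mn}\le e^{\Lambda t/2}$; it exists for $\Lambda$ large, and $2^{mn}\ge12^{-n}e^{\Lambda t/2}$. Split each $H$ into $2^{mn}$ congruent cubes $H'$. Then
$$|E\cap H'|\le6^n\mu2^{mn}|H'|\le e^{-(i-1)\Lambda t}|H'|,\qquad\text{so}\quad w(E\cap H')\le\psi(i-1)\tau(H').$$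

**Step 3: sum the tails.** By Fact 6 in each $H$, then (6) for $\sum_Hw(2H)$ and Fact 5 for the disjoint cubes $H\subset2Q$,
$$w(E)\le\psi(i-1)\sum_H\sum_{H'\subset H}\tau(H')\le C\psi(i-1)\Big[\sum_Hw(2H)+2^{-mn(q-1)}\sum_H\tau(H)\Big]$$
$$\le C\psi(i-1)\big[w(U)+e^{-\Lambda(q-1)t/2}\,t\,\tau(Q)\big]\le\frac C\Lambda\psi(i-1)\tau(Q).$$
The last inequality uses Step 1 and $te^{-\Lambda(q-1)t/2}\le\frac2{\Lambda(q-1)}$. $\square$

Note that subdivision was already needed here. Without it, Step 3 would contain $\sum_H\tau(H)$ with its loss of $t$. We fix this $\Lambda$; from now on $C$ may depend on it.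

**Lemma 4 (decay with local mass).** If $i\ge1$, $E\subset Q$ and $|E|\le e^{-i\Lambda t}|Q|$, then
$$w(E)\le C2^{-i}\big[w(2Q)+e^{-\Lambda(q-1)t}\tau(Q)\big].$$

*Proof.* Let $m\ge0$ be the largest integer with $2^{mn}\le e^{\Lambda t}$, so $2^{mn}\ge2^{-n}e^{\Lambda t}$. For each of the $2^{mn}$ congruent subcubes $H$ of $Q$,
$$|E\cap H|\le|E|\le e^{-i\Lambda t}2^{mn}|H|\le e^{-(i-1)\Lambda t}|H| .$$
By Lemma 3 in each $H$ and Fact 6, $w(E)\le2^{-(i-1)}\sum_H\tau(H)\le C2^{-i}\big[w(2Q)+2^{-mn(q-1)}\tau(Q)\big]$, and $2^{-mn(q-1)}\le Ce^{-\Lambda(q-1)t}$. $\square$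

## 11. The sum of the tails over all Whitney cubes

What remains is to bound the tails that Lemma 4 leaves over. Some fixed power of $t$ is good enough. The argument compares level $k$ with level $k-N$ and absorbs; this is where $p<q$ is used.

**Lemma 5.** $\displaystyle\sum_{k\in\mathbb Z}y_k\le Ct^2\|Mf\|^p_{L^p(w)}$, where $\displaystyle y_k:=2^{kp}\sum_{P\in W_k}\tau(P)$.

**Step 1: $\Omega_k$ occupies a small part of each cube of $W_{k-N}$.** Let $N\ge1$. Since $\Omega_k\subset\Omega_{k-N}$, each $P\in W_k$ lies in a unique $R\in W_{k-N}$. We claim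
$$|\Omega_k\cap R|\le C2^{-N}|R|,\qquad R\in W_{k-N}, \tag{13}$$
with $C=C(n)$. This is trivial for $N<4n$; let $N\ge4n$. By (4) there is $z\in3\hat R$ with $Mf(z)\le2^{k-N}$. Let $x\in R\cap\Omega_k$ and let $I\ni x$ be a cube with $\langle f\rangle_I>2^k$. If $\ell(I)\ge\ell(R)$, then $|x-z|_\infty\le6\ell(R)\le6\ell(I)$, so $z\in13I$ and $2^{k-N}\ge\langle f\rangle_{13I}>13^{-n}2^k$, which is impossible since $2^{-N}\le16^{-n}$. So $\ell(I)<\ell(R)$, hence $I\subset3R$ and $M(f\chi_{3R})(x)>2^k$. By the weak type bound and $3R\subset3\hat R$,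
$$|\Omega_k\cap R|\le C2^{-k}\int_{3\hat R}|f|\le C2^{-k}\,6^n|R|\,2^{k-N}.$$

**Step 2: a recursive inequality between $y_k$ and $y_{k-N}$.** For $R\in W_{k-N}$ let $g_R=\sum_{P\in W_k,\,P\subset R}(M\chi_P)^q$, so that $y_k=2^{kp}\sum_{R\in W_{k-N}}\int g_Rw$.

*Off $2R$:* by Fact 2, $q\ge1$ and (13), $g_R\le\big(3^n\frac{|\Omega_k\cap R|}{|R|}M\chi_R\big)^q\le C2^{-Nq}(M\chi_R)^q$, so $\int_{(2R)^c}g_Rw\le C2^{-Nq}\tau(R)$.

*On $2R$:* by Fact 4, $\int g_R\varphi\le C\int_RM\varphi$ for $\varphi\ge0$ supported in $2R$. So Fact 3 with $Q=R$, $S=2R$ gives $|\{x\in2R:g_R>u\}|\le C_0e^{-c_0u}|R|$, with $C_0,c_0$ now depending on $n,q$. Put $C'=(\Lambda+\log C_0)/c_0$ and $F_i=\{x\in2R:g_R>C'(i+1)t\}$. Since $(i+1)t\ge1$, $|F_i|\le e^{-i\Lambda t}|2R|$ for all $i\ge0$, and Lemma 3 on $2R$ gives $w(F_i)\le2^{-i}\tau(2R)\le C2^{-i}\tau(R)$. Moreover $\bigcap_iF_i$ is null, $g_R\le C'(i+2)t$ on $F_i\setminus F_{i+1}$, and $g_R\le C'(I+1)t$ on $2R\setminus F_I$.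 So for every integer $I\ge0$
$$\int_{2R}g_Rw\le C'(I+1)t\,w(2R)+\sum_{i\ge I}C'(i+2)t\,w(F_i)\le C(I+1)t\,w(2R)+C(I+2)t2^{-I}\tau(R).$$

Summing over $R\in W_{k-N}$, using (6) for $\sum_Rw(2R)$ and $2^{kp}=2^{Np}2^{(k-N)p}$,
$$y_k\le C2^{Np}(I+1)t\,2^{(k-N)p}w(\Omega_{k-N})+\big[C2^{Np}(I+2)t2^{-I}+C2^{-N(q-p)}\big]y_{k-N}.$$
First choose $N=N(n,p,q)$ with $C2^{-N(q-p)}\le\frac14$; this needs $p<q$. Then choose $I$ with $C2^{Np}(I+2)t2^{-I}\le\frac14$; this is possible with $I\le C(1+\log t)$. Since $(I+1)t\le Ct^2$,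
$$y_k\le Ct^2\,2^{(k-N)p}w(\Omega_{k-N})+\tfrac12y_{k-N}. \tag{14}$$

**Step 3: finiteness of $y_k$, and a bound for very negative $k$.** To absorb the last term of (14) we need this. Let $\operatorname{supp}f\subset Q_0$, a closed cube with center $x_0$ and side $\ell_0$. Let $B_k$ be the closed cube with center $x_0$ and side $L_k=\ell_0+2r_k$, where $r_k=(2^{-k}\|f\|_1)^{1/n}$. If $x\notin B_k$, then $Mf(x)\le\|f\|_1\operatorname{dist}(x,Q_0)^{-n}\le\|f\|_1r_k^{-n}=2^k$; so $\Omega_k\subset B_k$. By Fact 5, $y_k\le Ct2^{kp}\tau(B_k)<\infty$.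

Let $k_0$ be such that $\ell_0\le r_k$ for $k\le k_0$. For such $k$ we have $L_k\le3r_k$, so $2^k\le3^n\|f\|_1/|B_k|$. A cube of side $L_k+\operatorname{dist}(x,B_k)$ contains $x$ and $B_k\supset\operatorname{supp}f$. Hence, by (1),
$$Mf(x)\ge\frac{\|f\|_1}{(L_k+\operatorname{dist}(x,B_k))^n}\ge2^{-n}\frac{\|f\|_1}{|B_k|}M\chi_{B_k}(x)\ge6^{-n}2^kM\chi_{B_k}(x).$$
Since $p<q$ and $M\chi_{B_k}\le1$, $2^{kp}\tau(B_k)\le2^{kp}\int(M\chi_{B_k})^pw\le C\|Mf\|^p_{L^p(w)}$. So $y_k\le Ct\|Mf\|^p_{L^p(w)}$ for $k\le k_0$.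

**Step 4: summation and absorption.** For $-L\le k_0$, $Y_L=\sum_{k\ge-L}y_k$ is a finite sum of finite terms, since $y_k=0$ for large $k$. Sum (14) over $k\ge-L$. The terms $y_{k-N}$ with $k-N<-L$ are $N$ in number and have index at most $k_0$, so by (7) and Step 3
$$Y_L\le Ct^2\|Mf\|^p_{L^p(w)}+\tfrac12Y_L+\tfrac12NCt\|Mf\|^p_{L^p(w)} .$$
Hence $Y_L\le Ct^2\|Mf\|^p_{L^p(w)}$, and $L\to\infty$ proves the lemma. $\square$

## 12. Geometric decay of the level sets and the proof of Theorem 1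

**Step 1: $w(E_k^i)$ decays geometrically, with no power of $t$.** We use the sets (10). Let $i\ge1$. By (9), for each $P\in W_k$ the set $E_k^i\cap P$ has measure at most $e^{-i\Lambda t}|P|$. Lemma 4 in each $P$ and (6) give
$$w(E_k^i)\le\sum_{P\in W_k}C2^{-i}\big[w(2P)+e^{-\Lambda(q-1)t}\tau(P)\big]\le C2^{-i}\Big[w(\Omega_k)+e^{-\Lambda(q-1)t}\sum_{P\in W_k}\tau(P)\Big],$$
while $w(E_k^0)\le w(\Omega_k)$. Multiply by $2^{kp}$ and sum over $k$. By (7) the first term gives $C2^{-i}\|Mf\|^p_{L^p(w)}$. By Lemma 5 the second gives $C2^{-i}e^{-\Lambda(q-1)t}t^2\|Mf\|^p_{L^p(w)}$, and $e^{-\Lambda(q-1)t}t^2\le C$. Hence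
$$\sum_k2^{kp}w(E_k^i)\le C2^{-i}\|Mf\|^p_{L^p(w)},\qquad i\ge0. \tag{15}$$
Compare this with Section 8, where the same sum was bounded by $C2^{-i}t^2\|Mf\|^p_{L^p(w)}$.

**Step 2: sum over the levels.** By (12) and (15), $\|h_i\|_{L^p(w)}\le C2^{-i/p}\|Mf\|_{L^p(w)}$. If $p\ge1$, (11) and Minkowski give
$$\|T^*f\|_{L^p(w)}\le CA\,t\sum_{i\ge0}(i+1)2^{-i/p}\,\|Mf\|_{L^p(w)}\le c_{n,T,p,q}\,([w]_{C_q}+1)\,\|Mf\|_{L^p(w)} .$$
If $p<1$, use $\big(\sum_ia_i\big)^p\le\sum_ia_i^p$ in (11) instead: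
$$\|T^*f\|^p_{L^p(w)}\le(CAt)^p\sum_{i\ge0}(i+1)^p2^{-i}\,\|Mf\|^p_{L^p(w)} ,$$
and take $p$-th roots. The series converge, and their sums depend only on $p$. This proves Theorem 1. $\blacksquare$
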